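\title{The space $\ell_\infty$ does not coarsely embed into $c_0(\kappa)$}

\begin{abstract}
We prove in ZFC that $\ell_\infty$ does not coarsely embed into $c_0(\kappa)$ for any cardinal $\kappa$, and that its unit ball does not uniformly embed into $c_0(\kappa)$. A coarse embedding would give a coloring of $\ell_\infty$ with uniformly bounded color classes in which every unit ball meets finitely many colors. We construct sets $M_n\subset\ell_\infty$ of diameter $n$ from increasing $n$-tuples of functions $\mathbb N\to\mathbb N$, and we show that every coloring of $M_n$ in which unit balls meet finitely many colors has a color class of diameter $n$.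
\end{abstract}

\section{The question and the answer}

A map $\Phi\colon(M,d)\to(N,\delta)$ between metric spaces is a \emph{coarse embedding} if there are nondecreasing functions $\rho_1,\rho_2\colon[0,\infty)\to[0,\infty)$ with $\lim_{t\to\infty}\rho_1(t)=\infty$ such that
\[
\rho_1(d(x,y))\le\delta(\Phi(x),\Phi(y))\le\rho_2(d(x,y))\qquad\text{for all }x,y\in M .
\]
Such a map need not be continuous or injective; it only keeps bounded distances bounded and large distances large. The counterpart at small scales is a \emph{uniform embedding}: an injective uniformly continuous map whose inverse, defined on the image, is uniformly continuous. For any map $\Phi$ and $r>0$ we write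
\[
\omega_\Phi(r)=\sup\{\delta(\Phi(x),\Phi(y)) : d(x,y)\le r\}\in[0,\infty].
\]

For a cardinal $\kappa$, let $c_0(\kappa)$ be the Banach space of real functions $z$ on $\kappa$ such that $\{\gamma:|z(\gamma)|>\varepsilon\}$ is finite for every $\varepsilon>0$, with the supremum norm. For countably infinite $\kappa$ this is $c_0$. Let $\ell_\infty$ be the space of bounded real sequences with the supremum norm, and let $B_X$ denote the closed unit ball of a Banach space $X$.

By Aharoni's theorem, every separable metric space admits a bi-Lipschitz embedding into $c_0$, and a bi-Lipschitz embedding is both coarse and uniform. The space $\ell_\infty$ is too large for $c_0$: the set $t\{0,1\}^{\mathbb N}$ is uncountable and its points are at mutual distance $t$, so if $\rho_1(t)>0$ its image is an uncountable $\rho_1(t)$-separated set, which a separable space cannot contain. This obstruction disappears when $\kappa$ is large, since $t\{0,1\}^{\mathbb N}$ is isometric to the set $\{te_\gamma\}$ of multiples of the unit vectors of $c_0(2^{\aleph_0})$. One could therefore guess that Aharoni's theorem extends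 to $\ell_\infty$ once there are enough coordinates, at least for a notion as weak as coarse embedding. The question comes from the paper of Hajek and Schlumprecht \cite{HS}:

\begin{quote}
Does $\ell_\infty$ coarsely embed into $c_0(\kappa)$ for some uncountable cardinal $\kappa$?
\end{quote}

The answer is no, and the proof uses no set-theoretic assumptions beyond ZFC. Recall that a Banach space $X$ is \emph{injective} if every bounded linear operator into $X$ from a subspace of a Banach space $Z$ extends to a bounded linear operator $Z\to X$.

\begin{theorem}\label{thm:main}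
Let $\kappa$ be any cardinal.
\begin{enumerate}
\item[(1)] $\ell_\infty$ does not coarsely embed into $c_0(\kappa)$. Moreover, if $\Phi\colon\ell_\infty\to c_0(\kappa)$ satisfies $\omega_\Phi(r)<\infty$ for some $r>0$, then $\inf\{\|\Phi(x)-\Phi(y)\|:\|x-y\|\ge t\}\le 2\omega_\Phi(r)$ for every $t>0$.
\item[(2)] If $\Phi\colon B_{\ell_\infty}\to c_0(\kappa)$ is uniformly continuous, then $\inf\{\|\Phi(x)-\Phi(y)\|:\|x-y\|=2\}=0$. If $\Phi\colon\ell_\infty\to c_0(\kappa)$ is uniformly continuous, then $\inf\{\|\Phi(x)-\Phi(y)\|:\|x-y\|=t\}=0$ for every $t>0$. In particular, neither $\ell_\infty$ nor its unit ball uniformly embeds into $c_0(\kappa)$.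
\item[(3)] If a Banach space $X$ has a subspace isomorphic to $\ell_\infty$, then $X$ does not coarsely embed into $c_0(\kappa)$, and $B_X$ does not uniformly embed into $c_0(\kappa)$. Consequently an injective Banach space, or a von Neumann algebra, coarsely embeds into some $c_0(\kappa)$ if and only if it is finite-dimensional.
\end{enumerate}
\end{theorem}

Sections~\ref{sec:color} and~\ref{sec:Mn} reduce Theorem~\ref{thm:main} to a coloring statement about explicit sets $M_n\subset\ell_\infty$, Theorem~\ref{thm:color}. Section~\ref{sec:two} proves it for $n\le2$ and locates the difficulty that appears at $n=3$; Sections~\ref{sec:stems}--\ref{sec:count} prove it for all $n$.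

\section{From maps into $c_0(\kappa)$ to colorings}\label{sec:color}

A \emph{coloring} of a metric space $M$ is a map from $M$ to a set $C$ of colors, of any cardinality. It is \emph{$r$-finite} if every closed ball of radius $r$ in $M$ meets only finitely many colors. The only property of $c_0(\kappa)$ that we use is that it has $r$-finite colorings with bounded classes.

\begin{lemma}\label{lem:round}
Let $0\le w<L$. There is a $w$-finite coloring $R$ of $c_0(\kappa)$ such that $R(z)=R(z')$ implies $\|z-z'\|\le 2L$.
\end{lemma}

\begin{proof}
Let $R(z)\in\mathbb Z^\kappa$, where $R(z)(\gamma)$ is $z(\gamma)/L$ rounded toward $0$. The reals $u$ for which $u/L$ rounds to a given integer form an interval of length $2L$ (for the integer $0$) or $L$ (for the others), so $R(z)=R(z')$ implies $\|z-z'\|\le2L$.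

Fix $y\in c_0(\kappa)$ and let $\|z-y\|\le w$. If $|y(\gamma)|<L-w$, then $|z(\gamma)|<L$ and $R(z)(\gamma)=0$. Since $L-w>0$ and $y\in c_0(\kappa)$, only finitely many $\gamma$ satisfy $|y(\gamma)|\ge L-w$. For each of them $z(\gamma)\in[y(\gamma)-w,y(\gamma)+w]$, so $R(z)(\gamma)$ has finitely many possible values. Hence $R$ takes finitely many values on the ball.
\end{proof}

If $\Phi\colon M\to c_0(\kappa)$ is a coarse embedding, $w=\rho_2(1)$ and $L>w$, then $R\circ\Phi$ is a $1$-finite coloring of $M$, and points $x,y$ of the same color satisfy $\rho_1(d(x,y))\le2L$, so the color classes are uniformly bounded. We must show that $\ell_\infty$ has no such coloring, and separable subsets cannot witness this.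

\begin{example}\label{ex:separable}
Let $\{y_0,y_1,\dots\}$ be dense in $M$, let $\varepsilon>0$, and color $x$ by the least $j$ with $d(x,y_j)\le1+\varepsilon$. Color classes have diameter at most $2+2\varepsilon$. Given $x$, pick $j_0$ with $d(x,y_{j_0})\le\varepsilon$; every point of the closed unit ball about $x$ then has a color $j\le j_0$. So the coloring is $1$-finite.
\end{example}

The example uses an enumeration in which every index has finitely many predecessors. The sets below are built on the pointwise order of $\mathbb N^{\mathbb N}$, where a function typically has uncountably many predecessors and no countable family is cofinal.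

\section{The sets $M_n$ and the coloring theorem}\label{sec:Mn}

Let $\mathbb N=\{0,1,2,\dots\}$ and $\mathcal N=\mathbb N^{\mathbb N}$. For $f,g\in\mathcal N$, $f\le g$ means $f(m)\le g(m)$ for \emph{all} $m$. Let $T_k$ be the set of $k$-tuples $F=(f_1,\dots,f_k)$ in $\mathcal N$ with $f_1\le\dots\le f_k$. Thus $T_0=\{\emptyset\}$, and we set $f_0=0$. If $F\in T_k$ and $f\ge f_k$, then $Ff=(f_1,\dots,f_k,f)\in T_{k+1}$.

We identify $\ell_\infty$ with $\ell_\infty(\mathbb N\times\mathbb N)$ by a bijection of the index sets. For $n\ge1$ and $F\in T_n$ define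
\[
x_F(m,q)=\#\{i\le n: f_i(m)>q\}\in\{0,1,\dots,n\},\qquad M_n=\{x_F:F\in T_n\}.
\]
So $x_F$ is the sum of the indicator functions of the nested regions $\{(m,q):q<f_i(m)\}$ below the graphs of $f_1,\dots,f_n$. Distances in $M_n$ are integers between $0$ and $n$, and they measure by how many places one must shift a tuple to put it above the other.

\begin{lemma}\label{lem:dist}
Let $F,G\in T_n$ and $0\le d\le n$. Then $\|x_F-x_G\|\le d$ if and only if $f_i\le g_{i+d}$ and $g_i\le f_{i+d}$ for $1\le i\le n-d$. In particular:
\begin{enumerate}
\item[(a)] $\|x_F-x_G\|\le1$ if and only if $f_i\le g_{i+1}$ and $g_i\le f_{i+1}$ for $1\le i<n$;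
\item[(b)] if $g_1(m)>f_n(m)$ for some $m$, then $\|x_F-x_G\|=n$.
\end{enumerate}
\end{lemma}

\begin{proof}
By symmetry it suffices to show that $x_F-x_G\le d$ everywhere if and only if $f_i\le g_{i+d}$ for $1\le i\le n-d$. Assume these inequalities and let $p=x_F(m,q)$. If $p\le d$, then $x_F(m,q)-x_G(m,q)\le d$. If $p>d$, then, since $F$ is increasing, $f_i(m)>q$ for $n-p<i\le n$; hence $g_{i+d}(m)>q$ for the $p-d$ indices $i$ with $n-p<i\le n-d$, and $x_G(m,q)\ge p-d$. Conversely, suppose that $f_i(m)>g_{i+d}(m)$ and put $q=g_{i+d}(m)$. Then $x_F(m,q)\ge n-i+1$ and $x_G(m,q)\le n-i-d$, so the difference is at least $d+1$. Part (a) is the case $d=1$, and (b) follows from the case $d=n-1$.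
\end{proof}

By the case $d=0$ the map $F\mapsto x_F$ is injective, and we write $\chi(F)$ for the color $\chi(x_F)$.

\begin{theorem}\label{thm:color}
Let $n\ge1$, let $C$ be any set and let $\chi\colon M_n\to C$ be a map such that every closed ball of radius $1$ in $M_n$ meets only finitely many colors. Then there are $x,y\in M_n$ with $\chi(x)=\chi(y)$ and $\|x-y\|=n$, the largest distance possible in $M_n$.
\end{theorem}

A $1$-finite coloring of $M_n$ may well use infinitely many colors.

\begin{example}\label{ex:first}
Let $n\ge2$ and $\chi(F)=f_1(0)$. If $\|x_F-x_G\|\le1$, then $g_1(0)\le f_2(0)$ by Lemma~\ref{lem:dist}(a), so the unit ball about $x_F$ meets at most $f_2(0)+1$ colors.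
\end{example}

For $n\ge3$ the theorem fails on every countable subset of $M_n$: Example~\ref{ex:separable} with $\varepsilon<1/2$ gives classes of diameter less than $3$.

The hypothesis on $\chi$ will enter the proof only through the following consequence.

\begin{lemma}\label{lem:box}
Let $\chi$ be a $1$-finite coloring of $M_n$ and let $h_1,\dots,h_{n-1}\in\mathcal N$. The tuples $F\in T_n$ with $f_j\le h_j\le f_{j+1}$ for $1\le j<n$ have only finitely many colors.
\end{lemma}

\begin{proof}
Two such tuples $F,G$ satisfy $f_j\le h_j\le g_{j+1}$ and $g_j\le h_j\le f_{j+1}$. By Lemma~\ref{lem:dist}(a) the corresponding points all lie in the closed unit ball about any one of them.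
\end{proof}

We now derive Theorem~\ref{thm:main} from Theorem~\ref{thm:color}, through a quantitative statement on the dilates $rM_n$.

\begin{theorem}\label{thm:quant}
Let $n\ge1$, $r>0$, let $\kappa$ be any cardinal and let $\Phi\colon rM_n\to c_0(\kappa)$ be any map with $\omega_\Phi(r)<\infty$. Then
\[
\inf\{\|\Phi(x)-\Phi(y)\|:x,y\in rM_n,\ \|x-y\|=nr\}\le2\omega_\Phi(r).
\]
\end{theorem}

\begin{proof}
Let $w=\omega_\Phi(r)$ and $L>w$, take $R$ from Lemma~\ref{lem:round}, and put $\chi(x)=R(\Phi(rx))$ for $x\in M_n$. If $\|x'-x\|\le1$, then $\|\Phi(rx')-\Phi(rx)\|\le w$, so $\chi$ is $1$-finite. Theorem~\ref{thm:color} gives $x,y\in M_n$ with $\|rx-ry\|=nr$ and $\chi(x)=\chi(y)$, hence $\|\Phi(rx)-\Phi(ry)\|\le2L$. Thus the infimum is at most $2L$ for every $L>w$.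
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
(1) Given $t$, choose $n$ with $nr\ge t$ and apply Theorem~\ref{thm:quant} to the restriction of $\Phi$ to $rM_n$, whose modulus at $r$ is at most $\omega_\Phi(r)$. This proves the inequality. If $\Phi$ were a coarse embedding, then $\omega_\Phi(1)\le\rho_2(1)<\infty$, and since $\rho_1$ is nondecreasing,
\[
\rho_1(t)\le\inf\{\|\Phi(x)-\Phi(y)\|:\|x-y\|\ge t\}\le2\rho_2(1)\qquad\text{for all }t>0,
\]
which contradicts $\rho_1(t)\to\infty$.

(2) Let $\Phi$ be uniformly continuous on $B_{\ell_\infty}$; then $\omega_\Phi(2/n)\to0$. The elements of $\frac2nM_n$ take values in $[0,2]$, so $\frac2nM_n-\mathbf 1\subset B_{\ell_\infty}$, where $\mathbf 1$ is the constant function $1$. Apply Theorem~\ref{thm:quant} with $r=2/n$ to $x\mapsto\Phi(x-\mathbf 1)$: the infimum over pairs at distance $2$ is at most $2\omega_\Phi(2/n)$ for all large $n$, so it is $0$. If $\Phi$ is uniformly continuous on $\ell_\infty$, apply the theorem with $r=t/n$ to the restriction of $\Phi$ to $\frac tnM_n$: the infimum over pairs at distance $t$ is at most $2\omega_\Phi(t/n)\to0$.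 For a uniform embedding these infima are positive, since uniform continuity of the inverse gives, for each $t>0$, an $\eta>0$ such that $\|\Phi(x)-\Phi(y)\|<\eta$ implies $\|x-y\|<t$.

(3) Let $T\colon\ell_\infty\to X$ be linear with $\alpha\|x\|\le\|Tx\|\le\beta\|x\|$, where $0<\alpha\le\beta$. (Real-linear is enough, and the complex space $\ell_\infty$ contains the real one isometrically.) If $\Phi\colon X\to c_0(\kappa)$ is a coarse embedding, so is $\Phi\circ T$, with the functions $\rho_1(\alpha t)$ and $\rho_2(\beta t)$; this contradicts (1). If $\Phi\colon B_X\to c_0(\kappa)$ is a uniform embedding, so is $x\mapsto\Phi(\beta^{-1}Tx)$ on $B_{\ell_\infty}$, because $\beta^{-1}T$ is a bi-Lipschitz map of $B_{\ell_\infty}$ into $B_X$; this contradicts (2).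

Finite-dimensional spaces are separable, so they embed into $c_0$ by Aharoni's theorem. Every infinite-dimensional injective Banach space has a subspace isomorphic to $\ell_\infty$, by a theorem of Rosenthal \cite{Ros}. It remains to find $\ell_\infty$ in an infinite-dimensional von Neumann algebra $\mathcal M$, that is, a $*$-algebra of bounded operators on a Hilbert space that contains the identity and is closed in the strong operator topology.

First, $\mathcal M$ contains an infinite sequence of nonzero pairwise orthogonal projections. Suppose not. A strictly decreasing sequence of projections $q_0>q_1>\cdots$ in $\mathcal M$ would give the sequence $q_j-q_{j+1}$, so every nonzero projection of $\mathcal M$ dominates a minimal one. A maximal orthogonal family of minimal projections is finite, say $p_1,\dots,p_N$, and has sum $1$. By the spectral theorem a self-adjoint element of $p_i\mathcal Mp_i$ is a norm limit of linear combinations of projections of $\mathcal M$ below $p_i$, so $p_i\mathcal Mp_i=\mathbb Cp_i$. If $u,v\in p_i\mathcal Mp_j$ and $u\ne0$, then $u^*u=\lambda p_j$ with $\lambda>0$ and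 $vu^*=\mu p_i$, so $\lambda v=vu^*u=\mu u$. Hence $\dim p_i\mathcal Mp_j\le1$ and $\dim\mathcal M\le N^2$, a contradiction.

Let $(p_j)$ be such a sequence and $a\in\ell_\infty$. For every vector $\xi$ we have $\sum_j|a_j|^2\|p_j\xi\|^2\le\|a\|^2\|\xi\|^2$, so $\sum_ja_jp_j$ converges strongly to an element of $\mathcal M$ of norm at most $\|a\|$; this element acts as $a_j$ on the range of $p_j$, so its norm equals $\|a\|$. Thus $a\mapsto\sum_ja_jp_j$ is a linear isometry of $\ell_\infty$ into $\mathcal M$.
\end{proof}

\section{The cases $n=1$ and $n=2$}\label{sec:two}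

From now on $\chi$ is a $1$-finite coloring of $M_n$. For $n=1$ the infinite set $M_1$ has diameter $1$, so it has finitely many colors, and two distinct points, necessarily at distance $1$, share a color. For $n=2$ we need a lemma that turns uncountably many colors into a convergent sequence. For a sequence $u$ we write $u|m=(u(0),\dots,u(m-1))$.

\begin{lemma}\label{lem:cond}
Let $D$ be an uncountable set, let $A$ be a countable set, and let $u_d\in A^{\mathbb N}$ for $d\in D$. There are $d^\infty\in D$ and pairwise distinct $d^0,d^1,\ldots\in D$ such that $u_{d^i}|i=u_{d^\infty}|i$ for all $i$.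
\end{lemma}

\begin{proof}
For a finite sequence $v$ of length $m$ in $A$ let $D_v=\{d:u_d|m=v\}$. There are countably many $v$, so the union of the finite sets among the $D_v$ is countable. Take $d^\infty$ outside this union. Each set $D_{u_{d^\infty}|i}$ is infinite, so we can choose $d^i$ in it, different from $d^0,\dots,d^{i-1}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:color} for $n=2$]
Call $K\subset\mathcal N$ \emph{cofinal} if for every $h\in\mathcal N$ there is $g\in K$ with $g\ge h$.

\emph{Step 1: each $f$ has a color $\gamma(f)$ such that $\{g\ge f:\chi(f,g)=\gamma(f)\}$ is cofinal.} By Lemma~\ref{lem:box} with $h_1=f$, the pairs $(f,g)$ have finitely many colors $c_1,\dots,c_N$. If for each $l$ some $h^l$ had no $g\ge\max(f,h^l)$ with $\chi(f,g)=c_l$, then the pair $(f,\max(f,h^1,\dots,h^N))$ would have no color.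

\emph{Step 2: $\gamma$ takes countably many values.} Otherwise choose for each value $d$ a function $f^d$ with $\gamma(f^d)=d$. Lemma~\ref{lem:cond} gives distinct colors $d^i$ such that $f^{d^i}(m)$ is constant for $i>m$. So $h=\sup_if^{d^i}$ is finite at each $m$. By Step~1 there are $g^i\ge h$ with $\chi(f^{d^i},g^i)=d^i$. Then $f^{d^i}\le h\le g^i$ for all $i$, and the colors are distinct, against Lemma~\ref{lem:box}.

\emph{Step 3: some level set of $\gamma$ is not bounded above.} List the level sets as $K_0,K_1,\dots$, with repetitions if necessary. If $K_m$ were bounded above by $h^m$ for every $m$, then the function $m\mapsto h^m(m)+1$ would lie in no $K_m$.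

Let $K=\gamma^{-1}(c)$ be unbounded. Take $f\in K$ and $g\ge f$ with $\chi(f,g)=c$; then take $f'\in K$ with $f'\not\le g$, and $g'\ge f'$ with $\chi(f',g')=c$. By Lemma~\ref{lem:dist}(b) the points $x_{(f,g)}$ and $x_{(f',g')}$ are at distance $2$.
\end{proof}

The general proof has the same shape: attach to each initial tuple $(f_1,\dots,f_k)$ a color that is carried by a large set of extensions, show that for a fixed tuple only countably many colors are attached to its one-step extensions, and pass down from $k+1$ to $k$. Two difficulties appear at $n=3$.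

\emph{The notion of largeness.} For fixed $f_1$, the functions $f_2\ge f_1$ are now split into countably many sets, one for each color, and one of them should be large. Cofinality does not survive countable partitions: none of the sets $\{f:f(0)=c\}$ of Example~\ref{ex:first} is cofinal. Unboundedness does survive, but it does not allow us to choose $f_2$ above a given $h$, as Lemma~\ref{lem:box} requires. The sets $\{f:f(0)=c\}$ suggest the remedy: fix a finite initial segment and ask for cofinality beyond it.

\emph{The middle function is constrained from both sides.} In the analog of Step~2 we have $f_1^i$ with distinct colors and $h_1=\sup_if_1^i$ finite. We must choose $f_2^i\ge h_1$ in a large set that depends on $i$, and at the same time keep $h_2=\sup_if_2^i$ finite, so that $f_3^i\ge h_2$ can be chosen. Largeness pushes functions up and gives no upper bound. We obtain the bound by making $f_2^i$ converge: we choose the limit first and let $f_2^i$ agree with it on longer and longer segments. For this, the large sets for index $i$ must resemble the large sets at the limit, so Lemma~\ref{lem:cond}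 has to be applied to more data than $f_1$. These data are the types of Section~\ref{sec:types}.

\section{Good stems}\label{sec:stems}

A \emph{stem} is a finite sequence $s$ of natural numbers, of length $|s|$; the set $\Sigma$ of stems is countable. We write $s\subset f$ if $f|m=s$ for $m=|s|$, and $t\subseteq r$ if the stem $r$ extends or equals $t$. For $s\in\Sigma$ and $H\colon\Sigma\to\mathbb N$ let
\[
[s,H]=\{f\in\mathcal N: s\subset f\text{ and }f(m)\ge H(f|m)\text{ for all }m\ge|s|\}.
\]
This set is nonempty: extend $s$ recursively by $f(m)=H(f|m)$. Also $[s,\max(H,H')]=[s,H]\cap[s,H']$. We regard $h\in\mathcal N$ as the function $r\mapsto h(|r|)$ on $\Sigma$, so that $[s,h]$ is the set of $f\supset s$ with $f(m)\ge h(m)$ for $m\ge|s|$.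

\begin{definition}
A stem $s$ is \emph{good} for $K\subset\mathcal N$ if $K\cap[s,H]\ne\emptyset$ for every $H\colon\Sigma\to\mathbb N$.
\end{definition}

For example, the stem $(c)$ of length $1$ is good for $\{f:f(0)=c\}$ and the empty stem is not. The next lemma says that, for countably many sets at once, a function that grows fast enough can lie in one of the sets only if all its long initial segments are good for that set.

\begin{lemma}\label{lem:good}
For every sequence $(K_j)_{j\in\mathbb N}$ of subsets of $\mathcal N$ there is $H^*\colon\Sigma\to\mathbb N$ such that, for all $s$, $j$ and $f\in K_j\cap[s,H^*]$, every stem $t\subset f$ with $|t|\ge\max(j,|s|)$ is good for $K_j$.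
\end{lemma}

\begin{proof}
For each pair $(t,j)$ such that $t$ is not good for $K_j$, fix $H_{t,j}$ with $K_j\cap[t,H_{t,j}]=\emptyset$. Put
\[
H^*(r)=\max\{H_{t,j}(r):t\subseteq r,\ j\le|r|,\ t\text{ is not good for }K_j\},
\]
a maximum over a finite set, with $\max\emptyset=0$. Let $f\in K_j\cap[s,H^*]$ and $t\subset f$ with $|t|\ge\max(j,|s|)$, and suppose that $t$ is not good for $K_j$. For $m\ge|t|$ and $r=f|m$ we have $t\subseteq r$, $j\le|r|$ and $m\ge|s|$, so $f(m)\ge H^*(r)\ge H_{t,j}(r)$. Thus $f\in K_j\cap[t,H_{t,j}]=\emptyset$, a contradiction.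
\end{proof}

\begin{corollary}\label{cor:cover}
Let $g\in\mathcal N$. If countably many sets cover $\{f\in\mathcal N:f\ge g\}$, then some stem is good for one of them.
\end{corollary}

\begin{proof}
List the sets as $(K_j)_{j\in\mathbb N}$, take $H^*$ from Lemma~\ref{lem:good} and $f\in[\emptyset,\max(H^*,g)]$. Then $f\ge g$, so $f\in K_j$ for some $j$, and $f|j$ is good for $K_j$.
\end{proof}

\begin{remark}
The maximum that defines $H^*(r)$ is finite because $r$ has finitely many initial segments. This is why $H$ depends on the stem and not only on its length. If goodness were tested only on the sets $[s,h]$ with $h\in\mathcal N$, the lemma, with some $h^*\in\mathcal N$ in place of $H^*$, would fail for $K=\{f:f(2j+4)\le f(2j+1)\text{ for all }j\}$. This set meets every $[\emptyset,h]$: take $f=h$ on even numbers and $f(2j+1)=\max(h(2j+1),h(2j+4))$. But if $|t|\ge2$, there is $j$ with $2j+1<|t|\le2j+4$, and $K\cap[t,h]=\emptyset$ as soon as $h(2j+4)>t(2j+1)$.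
\end{remark}

\section{Types and big tuples}\label{sec:types}

Fix $n\ge1$. The type of a tuple $F\in T_k$ with respect to a color $c$ records, inside a countable set that does not depend on $F$ or $c$, which stems are good for which sets of extensions; these sets of extensions are in turn described by types of level $k+1$. Let $\mathrm{Fin}(S)$ be the set of finite subsets of $S$. Define countable sets $S_n,\dots,S_0$ by
\[
S_n=\{*\},\qquad S_k=\Sigma\times\mathrm{Fin}(S_{k+1})\quad(0\le k<n).
\]

\begin{definition}
For $F\in T_k$ and $c\in C$ the \emph{type} $\tau(F,c)\subset S_k$ is defined by downward recursion on $k$. For $k=n$, $\tau(F,c)=\{*\}$ if $\chi(F)=c$, and $\tau(F,c)=\emptyset$ otherwise. For $k<n$ and $a\in\mathrm{Fin}(S_{k+1})$ let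
\[
K(F,c,a)=\{f\in\mathcal N:f\ge f_k,\ a\subset\tau(Ff,c)\},
\]
and let $\tau(F,c)$ be the set of $(t,a)\in S_k$ such that $t$ is good for $K(F,c,a)$.
\end{definition}

The elements of a type that lead to a tuple of color $c$ are the \emph{chains}. Let $E_n=\{*\}$ and $E_k=\{(s,\{b\}):s\in\Sigma,\ b\in E_{k+1}\}\subset S_k$. An element $b_k$ of $E_k$ unfolds as
\begin{equation}\label{eq:chain}
b_k=(s_{k+1},\{b_{k+1}\}),\quad b_{k+1}=(s_{k+2},\{b_{k+2}\}),\quad\dots,\quad b_n=*,
\end{equation}
so it amounts to a list of stems $s_{k+1},\dots,s_n$, one for each function still to be chosen. We call $F\in T_k$ \emph{$c$-big} if $\tau(F,c)\cap E_k\ne\emptyset$. Thus $F\in T_n$ is $c$-big if $\chi(F)=c$, and $F\in T_{n-1}$ is $c$-big if some stem is good for $\{f\ge f_{n-1}:\chi(Ff)=c\}$.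

\begin{example}
Let $n=2$ and $\chi(F)=f_1(0)$. The set $\{g\ge f:\chi(f,g)=c\}$ is $\{g:g\ge f\}$ if $f(0)=c$ and is empty otherwise. So $(t,\{*\})\in\tau((f),c)$ if and only if $f(0)=c$ and $f(m)\le t(m)$ for $m<|t|$. For $b=(\emptyset,\{*\})$ this gives $K(\emptyset,c,\{b\})=\{f:f(0)=c\}$, so $((c),\{b\})\in\tau(\emptyset,c)$, and the empty tuple is $c$-big for every $c\in\mathbb N$.
\end{example}

Bigness of the empty tuple is what we need.

\begin{lemma}\label{lem:finish}
If the empty tuple is $c$-big, there are $F,G\in T_n$ with $\chi(F)=\chi(G)=c$ and $\|x_F-x_G\|=n$.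
\end{lemma}

\begin{proof}
Let $b_0\in\tau(\emptyset,c)\cap E_0$, unfolded as in \eqref{eq:chain}. Let $k<n$, $F'\in T_k$ with $b_k\in\tau(F',c)$, and $h\in\mathcal N$. Then $s_{k+1}$ is good for $K(F',c,\{b_{k+1}\})$, so this set meets $[s_{k+1},h]$: there is $f$ with $F'f\in T_{k+1}$, $b_{k+1}\in\tau(F'f,c)$ and $f(m)\ge h(m)$ for $m\ge|s_{k+1}|$.

Start from $\emptyset$ and extend $n$ times in this way with $h=0$. This gives $F\in T_n$ with $*\in\tau(F,c)$, that is, $\chi(F)=c$. Start again from $\emptyset$, with $h=f_n+1$ in the first extension and $h=0$ afterwards. This gives $G\in T_n$ with $\chi(G)=c$ and $g_1(m)>f_n(m)$ for $m=|s_1|$. Apply Lemma~\ref{lem:dist}(b).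
\end{proof}

\section{Countably many colors at each level}\label{sec:count}

We now resolve the second difficulty of Section~\ref{sec:two}. Since values lie in $\mathbb N$, pointwise convergence $f^i\to f$ in $\mathcal N$ means that for each $m$ we have $f^i(m)=f(m)$ for all large $i$.

\begin{definition}
Let $1\le j\le n$, let $F,F^i\in T_j$ have last entries $f_j,f^i_j$, and let $c,c^i\in C$. The sequence $(F^i,c^i)$, defined for all large $i\in\mathbb N$, \emph{approximates} $(F,c)$ if $f_j^i\to f_j$ pointwise and every $e\in\tau(F,c)$ belongs to $\tau(F^i,c^i)$ for all large $i$.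
\end{definition}

Approximation can be carried from one level to the next, with all new functions above all old ones. To reproduce the second condition at level $j+1$, the $i$th new function has to realize a growing finite part of the limit type all at once. This is the reason why types contain pairs $(t,a)$ with finite sets $a$, and not only chains.

\begin{lemma}\label{lem:lift}
Let $1\le j<n$, let $(F^i,c^i)$ approximate $(F,c)$ in $T_j\times C$, and let $(s,\{b\})\in\tau(F,c)$. Then there are $i_0\in\mathbb N$ and $h,g,g^i\in\mathcal N$ $(i\ge i_0)$ such that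
\begin{enumerate}
\item[(i)] $f_j\le h\le g$, and $f^i_j\le h\le g^i$ for all $i\ge i_0$;
\item[(ii)] $b\in\tau(Fg,c)$;
\item[(iii)] $(F^ig^i,c^i)_{i\ge i_0}$ approximates $(Fg,c)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $K_a=K(F,c,a)$ for $a\in\mathrm{Fin}(S_{j+1})$.

\emph{The barrier $h$.} Choose $i^*$ such that $f^i_j(m)=f_j(m)$ for all $m<|s|$ and $i\ge i^*$. Let $h=\max(f_j,\sup_{i\ge i^*}f^i_j)$, which is finite at each $m$ because $f^i_j(m)$ is eventually constant. Since $s$ is good for $K_{\{b\}}$, some function $f\ge f_j$ extends $s$. Hence $s(m)\ge f_j(m)=h(m)$ for $m<|s|$.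

\emph{The limit $g$.} List the countable family $(K_a)$ as a sequence and take $H^*$ from Lemma~\ref{lem:good}. As $s$ is good for $K_{\{b\}}$, there is
\[
g\in K_{\{b\}}\cap[s,\max(H^*,h)].
\]
Then (ii) holds, and $g\ge h$: below $|s|$ because $g$ extends $s$, and from $|s|$ on because $g\in[s,h]$.

\emph{Recording the type of $Fg$ at level $j$.} Write the countable set $\tau(Fg,c)$ as the union of finite sets $a_0\subset a_1\subset\cdots$. For each $l$ we have $g\in K_{a_l}\cap[s,H^*]$, so by Lemma~\ref{lem:good} all sufficiently long stems $t\subset g$ are good for $K_{a_l}$. Choose one, $t_l$, with $|t_l|\ge l$. Then $(t_l,a_l)\in\tau(F,c)$.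

\emph{The functions $g^i$.} Since $(F^i,c^i)$ approximates $(F,c)$, there are $i^*\le i_0<i_1<\cdots$ such that $(t_l,a_l)\in\tau(F^i,c^i)$ for all $i\ge i_l$. For $i\ge i_0$ let $l=l(i)$ be defined by $i_l\le i<i_{l+1}$; then $l(i)\to\infty$. The stem $t_l$ is good for $K(F^i,c^i,a_l)$, so we can pick
\[
g^i\in K(F^i,c^i,a_l)\cap[t_l,h].
\]
Below $|t_l|$ the function $g^i$ equals $g\ge h$, and from $|t_l|$ on it is at least $h$; so $g^i\ge h\ge f^i_j$, which completes (i). Since $g^i$ agrees with $g$ below $|t_{l(i)}|\ge l(i)$, we have $g^i\to g$ pointwise. Each $e\in\tau(Fg,c)$ lies in some $a_l$, and for $i\ge i_l$ we have $e\in a_{l(i)}\subset\tau(F^ig^i,c^i)$. This proves (iii).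
\end{proof}

The next proposition generalizes Step~2 of Section~\ref{sec:two}. It is the only place in the general proof where the hypothesis on $\chi$ is used.

\begin{proposition}\label{prop:count}
Let $0\le k<n$ and $F\in T_k$. The set $D$ of colors $c$ such that $Ff$ is $c$-big for some $f\ge f_k$ is countable.
\end{proposition}

\begin{proof}
Suppose that $D$ is uncountable. For each $c\in D$ choose $f^c\ge f_k$ such that $Ff^c$ is $c$-big. List $S_{k+1}$ as $e_0,e_1,\dots$, with repetitions if necessary, and define $u_c\in(\mathbb N\times\{0,1\})^{\mathbb N}$ by $u_c(m)=(f^c(m),1)$ if $e_m\in\tau(Ff^c,c)$ and $u_c(m)=(f^c(m),0)$ otherwise. Lemma~\ref{lem:cond} gives $c^\infty\in D$ and pairwise distinct $c^i\in D$ with $u_{c^i}|i=u_{c^\infty}|i$. For $i\in\mathbb N\cup\{\infty\}$ put $F^i_{k+1}=Ff^{c^i}$. For $i>m$ we have $f^{c^i}(m)=f^{c^\infty}(m)$, and $e_m\in\tau(F^i_{k+1},c^i)$ whenever $e_m\in\tau(F^\infty_{k+1},c^\infty)$. So $(F^i_{k+1},c^i)$ approximates $(F^\infty_{k+1},c^\infty)$.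

Take a chain $b_{k+1}\in\tau(F^\infty_{k+1},c^\infty)\cap E_{k+1}$ and unfold it as in \eqref{eq:chain}. For $j=k+1,\dots,n$ we construct tuples $F^\infty_j,F^i_j\in T_j$ for all large $i$, each extending its predecessor at level $j-1$ when $j>k+1$, such that $(F^i_j,c^i)$ approximates $(F^\infty_j,c^\infty)$ and $b_j\in\tau(F^\infty_j,c^\infty)$. This holds for $j=k+1$. If it holds for some $j<n$, apply Lemma~\ref{lem:lift} with $(s,\{b\})=b_j=(s_{j+1},\{b_{j+1}\})$, let $h_j$ be the function $h$ of the lemma, and put $F^\infty_{j+1}=F^\infty_jg$ and $F^i_{j+1}=F^i_jg^i$. Parts (ii) and (iii) give the statement for $j+1$. Each of the $n-k-1$ steps discards finitely many indices $i$.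

Write $F^i_n=(f^i_1,\dots,f^i_n)$. At level $n$ we have $*=b_n\in\tau(F^\infty_n,c^\infty)$, so by approximation $*\in\tau(F^i_n,c^i)$, that is, $\chi(F^i_n)=c^i$, for all large $i$. For $k<j<n$, part (i) of Lemma~\ref{lem:lift} gives $f^i_j\le h_j\le f^i_{j+1}$ for all large $i$. For $1\le j\le k$ put $h_j=f_j$; since $F^i_n$ extends $F$, we have $f^i_j=h_j\le f^i_{j+1}$. By Lemma~\ref{lem:box} the tuples $F^i_n$ with $i$ large have finitely many colors. But their colors $c^i$ are pairwise distinct, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:color}]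
We show by downward induction on $k$ that every $F\in T_k$, $0\le k\le n$, is $c$-big for some color $c$. For $k=n$ take $c=\chi(F)$. Let $k<n$ and $F\in T_k$, and let $D$ be the countable set of Proposition~\ref{prop:count}. By the induction hypothesis, for every $f\ge f_k$ the tuple $Ff$ is $c$-big for some $c$; this $c$ belongs to $D$, and there is $b\in\tau(Ff,c)\cap E_{k+1}$. Hence the countably many sets $K(F,c,\{b\})$ with $c\in D$ and $b\in E_{k+1}$ cover $\{f:f\ge f_k\}$. By Corollary~\ref{cor:cover} some stem $t$ is good for one of them. Then $(t,\{b\})\in\tau(F,c)\cap E_k$, so $F$ is $c$-big.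

For $k=0$ this says that the empty tuple is $c$-big for some $c$, and Lemma~\ref{lem:finish} gives two points of $M_n$ of color $c$ at distance $n$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{HS}
Petr Hajek and Thomas Schlumprecht, \emph{Coarse embeddings into $c_0(\Gamma)$}, arXiv:1703.01891 (2017).

\bibitem{Ros}
H. P. Rosenthal, Studia Math. 37 (1970).

\end{thebibliography}
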